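\title{Equality is not semi-decidable for groups given by finitely many relations and identities}

\begin{abstract}
A finitely generated group can be specified by finitely many relations together with finitely many identities (laws). We prove that no algorithm halts exactly on the pairs of such data that define the same marked group. This holds over one fixed alphabet, with equal sets of relations, with fixed sets of identities $\{W\}\subset\{W,w\}$, and for solvable groups of derived length at most four; the problem is $\Pi^0_2$-complete. The proof attaches to a counter machine a group in which the values of $w$ are controlled by the configurations of the machine, so that $w$ holds exactly when every configuration eventually stops.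
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
For a finite set $S$ let $\mathbb F_S$ be the free group on $S$. A \emph{marked group} over $S$ is a group together with a generating tuple indexed by $S$; equivalently, it is a quotient $\mathbb F_S/N$ by a normal subgroup $N$. Two marked groups over $S$ are \emph{equal} if they have the same kernel $N$, that is, if matching the generators defines an isomorphism.

An \emph{identity} is an element $W=W(x_1,\dots,x_k)$ of a free group. Its \emph{values} in a group $G$ are the elements $W(g_1,\dots,g_k)$ with $g_1,\dots,g_k\in G$, and $G$ \emph{satisfies} $W$ if all these values are trivial. A \emph{datum} is a triple $(S,R,\mathcal W)$ consisting of a finite alphabet $S$, a finite set $R\subset\mathbb F_S$ of relators and a finite set $\mathcal W$ of identities. It defines the marked group $\mathbb F_S/N$, where $N$ is the normal subgroup generated by $R$ and by all values in $\mathbb F_S$ of the identities in $\mathcal W$. This is the largest quotient of $\langle S\mid R\rangle$ that satisfies the identities in $\mathcal W$; it is also the quotient,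 by the relations $R$, of the relatively free group on $S$ in the variety defined by $\mathcal W$.

The \emph{equality problem} takes as input a finite alphabet $S$ and two data $(S,R,\mathcal W)$ and $(S,R',\mathcal W')$, and asks whether they define the same marked group. It is \emph{semi-decidable} if a single algorithm, uniform in $S$, halts on exactly the inputs for which the answer is yes. The problem, posed in \cite{BPR}, is to prove or disprove that equality is not semi-decidable.

\subsection*{What the simplest cases suggest}
The kernel $N$ of a datum consists of the products of conjugates of relators, of values of identities and of their inverses, so an algorithm can list $N$, uniformly in the datum. If there are no identities, then $N=N'$ if and only if $R\subset N'$ and $R'\subset N$. These are finitely many memberships, and we confirm them by listing $N$ and $N'$: for finite presentations, equality is semi-decidable.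

An identity stands for infinitely many relators, and the condition $N=N'$ now reads: \emph{for every} element listed in one kernel \emph{there is} a stage at which it is listed in the other. The question is whether the universal quantifier can be removed. Often it can. The identity $[x_1,x_2]$ holds in $\mathbb F_S/N$ if and only if the finitely many elements $[s,s']$ with $s,s'\in S$ lie in $N$. If $w(x_1,\dots,x_k)$ is a product of values of $W^{\pm1}$ in the free group on $x_1,\dots,x_k$, then this one expression, which a search will find, proves $w$ for all substitutions at once. One may therefore guess that an identity holding in a group given by finite data always holds for a finite reason. A larger class points the other way. Groups given by finitely many relations and identities admit EDT0L presentations, that is, presentations whose set of relators is an EDT0L language, and for groups given by EDT0L presentations equality of marked groups is not semi-decidable. (EDT0L languages play no further role in this paper.)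

\subsection*{Results}
The guess is wrong: an identity can hold value by value, each value for its own reason. Let $(\varphi_e)_{e\in\mathbb N}$ be a standard enumeration of the partial computable functions $\mathbb N\to\mathbb N$ and let $\mathrm{TOT}=\{e:\varphi_e\text{ is total}\}$.

\begin{theorem}\label{thm:main}
There are a finite alphabet $S$, two group words $W,w$ and a computable map $e\mapsto R_e$, with $R_e\subset\mathbb F_S$ finite, such that
\[
(S,R_e,\{W\})\ \text{and}\ (S,R_e,\{W,w\})\ \text{define the same marked group}\iff e\in\mathrm{TOT}.
\]
Hence equality is not semi-decidable for groups given by finitely many relations and identities. The identity $W$ implies that $G'''$ is central in $G$, so all groups involved are solvable of derived length at most $4$.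
\end{theorem}

We say that $\mathbb F_S/N$ is a \emph{marked quotient} of $\mathbb F_S/N'$ if $N'\subseteq N$.

\begin{corollary}\label{cor:complexity}
The following problems are $\Pi^0_2$-complete.
\begin{enumerate}
\item[(a)] The equality problem.
\item[(b)] For the fixed $S,W,w$ of Theorem~\ref{thm:main}: given a finite set $R\subset\mathbb F_S$, does the group defined by $(S,R,\{W\})$ satisfy $w$? Equivalently, do $(S,R,\{W\})$ and $(S,R,\{W,w\})$ define the same marked group?
\item[(c)] Given two data over the same alphabet, is the group defined by the first a marked quotient of the group defined by the second?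
\end{enumerate}
In particular neither equality nor inequality is semi-decidable, and equality is not $\Sigma^0_2$.
\end{corollary}

\subsection*{Conventions}
In a group, $x^y=y^{-1}xy$, $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y$ and $[x,y,z,\dots]=[[x,y],z,\dots]$. The derived series is $G'=[G,G]$, $G''=[G',G']$, $G'''=[G'',G'']$, and $G$ is \emph{metabelian} if $G''=1$.

A set $A\subseteq\mathbb N$ is \emph{recursively enumerable} (r.e.) if some algorithm halts exactly on $A$; equivalently, if $A$ is empty or can be listed by an algorithm. The set $\mathrm{TOT}$ is not r.e.: if $e_0,e_1,\dots$ were a computable list of it, then $n\mapsto\varphi_{e_n}(n)+1$ would be a total computable function different from every $\varphi_{e_n}$. A set $A$ is $\Pi^0_2$ if $n\in A\Leftrightarrow\forall s\,\exists t\,P(n,s,t)$ for a decidable relation $P$, and $\Sigma^0_2$ if its complement is $\Pi^0_2$. It is \emph{$\Pi^0_2$-complete} if it is $\Pi^0_2$ and every $\Pi^0_2$ set is its preimage under some total computable map. Corollary~\ref{cor:complexity}, and nothing else, uses two standard facts: $\mathrm{TOT}$ is $\Pi^0_2$-complete, and a $\Pi^0_2$-complete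 set is not $\Sigma^0_2$.

\section{One counter, by hand}\label{sec:toy}

An identity is a statement ``for every substitution there is a derivation of $1$''. We want to match it with a statement ``for every starting configuration there is a time at which the machine stops''. This section shows the mechanism for a machine with one state and one counter.

For a prime $q$, the wreath product $\mathbb Z/q\wr\mathbb Z$ is the semidirect product of $\bigoplus_{n\in\mathbb Z}\langle a_n\rangle$, with every $a_n$ of order $q$, and an infinite cyclic group $\langle t\rangle$ acting by $ta_nt^{-1}=a_{n+1}$. It is generated by $a=a_0$ and $t$. Take $q=2$, call this group $Q_1$, and let $F$ be a field of characteristic different from $2$. The elements $e_n=\frac12(1-a_n)$ of the group algebra $F[Q_1]$ are commuting idempotents with $te_nt^{-1}=e_{n+1}$. Read $e_n$ as ``the lamp at position $n$ is on''.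

\subsection*{A module that stores an integer}
Let $d$ be an element of a left $F[Q_1]$-module such that
\[
td=d,\qquad e_0(1-e_1)\,d=0 .
\]
Applying $t^n$ to the second relation gives $e_nd=e_ne_{n+1}d$, and induction gives $e_nd=e_ne_{n'}d$ for all $n'\ge n$: if a lamp is on, so are all lamps to its right. Put $\chi_m=e_{-m}(1-e_{-m-1})$, to be read as ``the first lamp that is on is at position $-m$'', or ``the counter has value $m$''. Then
\begin{equation}\label{eq:toy}
e_0\chi_md=\chi_md\ \ (m\ge0),\qquad e_0\chi_md=0\ \ (m<0),\qquad t\chi_md=\chi_{m-1}d .
\end{equation}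
Indeed, $e_{-m}d=e_{-m}e_0d$ for $m\ge0$; $e_0d=e_0e_{-m-1}d$ for $m<0$; and $t\chi_mt^{-1}=\chi_{m-1}$. So $e_0$ tests the sign of the counter and $t$ decrements it. The element $\chi_0d$ is produced by a commutator: $[a,t]=a_0a_{-1}=1-2e_0-2e_{-1}+4e_0e_{-1}$, and $e_{-1}d=e_0e_{-1}d$, so $([a,t]-1)d=-2\chi_0d$.

\subsection*{A module that stores the program}
The \emph{countdown} machine replaces $m$ by $m-1$ if $m\ge0$ and stops if $m<0$. Encode it by an element $b$ of a right $F[Q_1]$-module such that
\[
be_0=bte_0,\qquad b(1-e_0)=0 .
\]
Let $\langle\cdot,\cdot\rangle$ be any bilinear pairing between the two modules that is \emph{balanced}: $\langle\xi\rho,\eta\rangle=\langle\xi,\rho\eta\rangle$ for $\rho\in F[Q_1]$. Put $p_m=\langle b,\chi_md\rangle$. By \eqref{eq:toy}, for $m\ge0$,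
\[
p_m=\langle be_0,\chi_md\rangle=\langle bte_0,\chi_md\rangle=\langle b,t\chi_md\rangle=p_{m-1},
\]
and for $m<0$ we have $p_m=\langle b(1-e_0),\chi_md\rangle=0$. The pairing runs the machine, and $p_m=0$ because the machine started at $m$ stops; this derivation grows longer with $m$. In the groups built below, the modules are sections on which $Q_1$ acts by conjugation and the pairing is a commutator with central values. Then $-2p_m=\langle bt^{-m}([a,t]-1),d\rangle$ is the group element $\big[[t^mbt^{-m},[a,t]],d\big]$.

\subsection*{Two traps}
The relations on $d$ also allow the states ``all lamps on'' and ``all lamps off'', that is, the counter values $+\infty$ and $-\infty$. These cause two difficulties.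

First, the countdown machine stops from every integer, but not from $+\infty$, and the pairing sees this. Let both modules be $F$, with $a$ acting as $-1$ and $t$ as $1$, let $b=d=1$, and let the pairing be the product. All four relations hold and $\langle b,d\rangle=1$. So the identity $w$ must not ask that the whole pairing vanish. It will contain factors $\lambda-1$ with $\lambda$ in the derived subgroup, such as $[a,t]-1$, which vanish at $\pm\infty$.

Second, an infinite run can escape detection. The \emph{count-up} machine replaces $m$ by $m+1$ if $m\ge0$, and is encoded by $be_0=bt^{-1}e_0$ and $b(1-e_0)=0$. It never stops from $m=0$. Yet $\langle b,e_0d\rangle=\langle b,t^{-1}e_0d\rangle=\langle b,e_{-1}d\rangle$ and $(e_0-e_{-1})d=\chi_0d$, so $p_0=0$. The run $0,1,2,\dots$ converges to $+\infty$ so regularly that the whole infinite run is summed by the single element $e_0d$. We must restrict to machines whose runs cannot be summed in this way.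

\subsection*{Plan of the proof}
Section~\ref{sec:walkers} isolates the linear algebra: for a machine with $k$ counters we define when a configuration is \emph{null}, and we show that for ``clocked'' machines null means mortal. Section~\ref{sec:total} builds clocked machines that are mortal exactly when $\varphi_e$ is total. Section~\ref{sec:group} defines the group of a machine. A third difficulty appears there: the variables of an identity range over the whole group, not over the elements $b$, $d$, $[a,t]$ that we care about, and $w$ must be built so that \emph{every} value is a combination of the elements $p_m$. Sections~\ref{sec:pairing}--\ref{sec:matrix} prove that $w$ holds if and only if all configurations are null, and Section~\ref{sec:end} concludes.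

\section{Walkers and null configurations}\label{sec:walkers}

Let $\overline{\mathbb Z}=\mathbb Z\cup\{-\infty,+\infty\}$, with $\pm\infty+n=\pm\infty$ for $n\in\mathbb Z$. For $x\in\overline{\mathbb Z}^k$ let $\operatorname{sg}(x)\in\{0,1\}^k$ be the sign pattern: $\operatorname{sg}(x)_l=1$ if and only if $x_l\ge0$.

\begin{definition}\label{def:walker}
A \emph{walker} $\mathcal A=(I,k,\Delta)$ consists of a finite set $I$ of states, an integer $k\ge1$ and a map $\Delta\colon I\times\{0,1\}^k\to\{\bot\}\cup(I\times\mathbb Z^k)$. A \emph{configuration} is a pair $C=(i,m)\in I\times\mathbb Z^k$. If $\Delta(i,\operatorname{sg}(m))=\bot$, then $C$ \emph{dies}; if $\Delta(i,\operatorname{sg}(m))=(j,v)$, then $C$ \emph{steps} to $C'=(j,m+v)$, written $C\to C'$. A configuration is \emph{mortal} if its trajectory eventually dies, and $\mathcal A$ is \emph{mortal} if all its configurations are. The walker is \emph{clocked} if $\Delta(i,\sigma)=\bot$ whenever $\sigma_k=0$, and $\Delta(i,\sigma)=(j,v)$ implies $v_k=1$ and $j\ne i$.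
\end{definition}

Give $\overline{\mathbb Z}$ the compact topology in which the integers are isolated points and the rays $[n,+\infty]$ and $[-\infty,n]$ are neighborhood bases of $+\infty$ and $-\infty$. Fix a field $F$; from Section~\ref{sec:group} on it will be a specific prime field. For a compact space $Y$ let $C(Y)$ be the algebra of locally constant functions $Y\to F$, and let $\chi_A$ be the indicator function of a clopen set $A$. We write $\chi_m$ and $\chi_C$ for the indicators of the isolated points $m\in\mathbb Z^k$ of $\overline{\mathbb Z}^k$ and $C\in I\times\mathbb Z^k$ of $I\times\overline{\mathbb Z}^k$.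

\begin{lemma}\label{lem:trunc}
Let $f\in C(\overline{\mathbb Z}^k)$. There is $\rho\in\mathbb N$ such that $f(x)=f(x')$ whenever, for each $l$, either $x_l=x'_l$, or $x_l,x'_l\ge\rho$, or $x_l,x_l'\le-\rho$. If $f$ vanishes at every point with an infinite coordinate, then $f$ is a finite linear combination of the $\chi_m$, $m\in\mathbb Z^k$.
\end{lemma}

\begin{proof}
By compactness, $\overline{\mathbb Z}^k$ is covered by finitely many products of integer points and rays on each of which $f$ is constant. Take $\rho$ larger than the absolute values of all these points and of all finite endpoints of these rays. Then $x$ and $x'$ as in the statement lie in the same products. For the second claim, if $|m_l|\ge\rho$ then $f(m)=f(x')=0$, where $x'$ arises from $m$ by replacing $m_l$ with the infinity of the same sign. So $f$ is supported on the finite set of $m\in\mathbb Z^k$ with all $|m_l|<\rho$.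
\end{proof}

For $v\in\mathbb Z^k$ and $f\in C(\overline{\mathbb Z}^k)$ put $(t^vf)(x)=f(x+v)$, so that $t^{-v}\chi_m=\chi_{m+v}$. For $\sigma\in\{0,1\}^k$ let $\epsilon_\sigma$ be the indicator of the clopen set $\{x:\operatorname{sg}(x)=\sigma\}$; the $\epsilon_\sigma$ are orthogonal idempotents with sum $1$. For $i\in I$ and $f\in C(\overline{\mathbb Z}^k)$ let $\chi_i\otimes f$ be the function on $I\times\overline{\mathbb Z}^k$ that equals $f$ at state $i$ and $0$ at the other states. Every $f\in C(I\times\overline{\mathbb Z}^k)$ is $\sum_i\chi_i\otimes f_i$ with $f_i=f(i,\cdot)$.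

\begin{definition}\label{def:null}
The \emph{transfer operator} of a walker $\mathcal A$ is the linear map $\mathcal T$ from $C(I\times\overline{\mathbb Z}^k)$ to itself given by
\begin{equation}\label{eq:T}
\mathcal Tf=\sum_{(i,\sigma):\ \Delta(i,\sigma)=(j,v)}\chi_j\otimes t^{-v}(\epsilon_\sigma f_i),
\end{equation}
the sum being over the pairs $(i,\sigma)$ with $\Delta(i,\sigma)\neq\bot$. Let $H_{\mathcal A}$ be the cokernel of $1-\mathcal T$. A configuration $C$ is \emph{null} if $\chi_C$ lies in the image of $1-\mathcal T$, that is, if its class in $H_{\mathcal A}$ is zero.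
\end{definition}

The operator pushes functions forward along steps. The term of \eqref{eq:T} indexed by $(i,\sigma)$ takes at $(j,m)$ the value $f(i,m-v)$ if $\operatorname{sg}(m-v)=\sigma$ and $0$ otherwise, and the first case occurs exactly when $(i,m-v)$ has sign pattern $\sigma$ and steps to $(j,m)$. Hence
\begin{equation}\label{eq:pred}
(\mathcal Tf)(C)=\sum_{C'\to C}f(C')\qquad\text{for every configuration }C .
\end{equation}

\begin{proposition}\label{prop:null}
In any walker, a mortal configuration is null. In a clocked walker, a null configuration is mortal.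
\end{proposition}

\begin{proof}
Let $C=(i,m)$. In \eqref{eq:T} applied to $\chi_C=\chi_i\otimes\chi_m$, only the pair $(i,\operatorname{sg}(m))$ can contribute. So $\mathcal T\chi_C=0$ if $C$ dies, and $\mathcal T\chi_C=\chi_{C'}$ if $C\to C'$. If $C_0\to C_1\to\dots\to C_s$ and $C_s$ dies, then $(1-\mathcal T)(\chi_{C_0}+\dots+\chi_{C_s})=\chi_{C_0}$ by telescoping.

Now let $\mathcal A$ be clocked, and suppose that $C_0$ is not mortal but $\chi_{C_0}=f-\mathcal Tf$ with $f$ locally constant. We first show that $f$ is forced to be the indicator of the trajectory $C_0\to C_1\to\cdots$, and then that this function oscillates too much to be locally constant.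

Let $\operatorname{cl}(C)$, the clock, be the last counter of $C$. If $C'\to C$, then $\operatorname{cl}(C')=\operatorname{cl}(C)-1\ge0$. In particular $\operatorname{cl}(C_s)=\operatorname{cl}(C_0)+s$ and $\operatorname{cl}(C_0)\ge0$. We claim that for every configuration $C$, $f(C)=1$ if $C\in\{C_0,C_1,\dots\}$ and $f(C)=0$ otherwise. By \eqref{eq:pred},
\[
f(C)=\chi_{C_0}(C)+\sum_{C'\to C}f(C').
\]
If $\operatorname{cl}(C)\le0$, then $C$ has no predecessor and is not $C_s$ for any $s\ge1$, so the claim holds. For $\operatorname{cl}(C)>0$ we use induction on the clock. All predecessors of $C$ have clock $\operatorname{cl}(C)-1$, and at most one point of the trajectory has this clock. So the sum is $1$ if $C=C_{s+1}$ for some $s\ge0$ and $0$ otherwise. Since $C_0\ne C_{s+1}$, again by the clock, the claim follows.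

Take $\rho$ as in Lemma~\ref{lem:trunc} for all $f_i$ at once, choose $s$ with $\operatorname{cl}(C_s)\ge\rho$, and let $C$ arise from $C_s$ by adding $1$ to the clock only. Then $f(C)=f(C_s)=1$, so $C$ is on the trajectory, and its clock shows $C=C_{s+1}$. But $C$ has the same state as $C_s$, and a clocked walker changes state at every step. This is a contradiction.
\end{proof}

Death at negative clock starts the induction; the other two conditions in the definition of ``clocked'' cannot be dropped.

\begin{example}\label{ex:notclocked}
Let $k=1$ and let all values of $\Delta$ at $\sigma=0$ be $\bot$.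

(a) The count-up machine has $I=\{i\}$ and $\Delta(i,1)=(i,1)$; only the change of state is missing. For $m\ge0$ we have $\mathcal T(\chi_i\otimes\chi_{[m,+\infty]})=\chi_i\otimes\chi_{[m+1,+\infty]}$, so $(i,m)$ is null, although it is not mortal.

(b) Let $I=\{i,j\}$, $\Delta(i,1)=(j,1)$ and $\Delta(j,1)=(i,0)$; the state changes, but the last counter does not always advance. For $f=\chi_i\otimes\chi_{[0,+\infty]}+\chi_j\otimes\chi_{[1,+\infty]}$ we get $\mathcal Tf=\chi_j\otimes\chi_{[1,+\infty]}+\chi_i\otimes\chi_{[1,+\infty]}$, so $f-\mathcal Tf=\chi_{(i,0)}$, and $(i,0)$ is null but not mortal.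
\end{example}

\section{Totality as mortality}\label{sec:total}

\begin{proposition}\label{prop:tot}
There are a finite set $I$, an integer $k$ and a computable sequence of clocked walkers $\mathcal A_e=(I,k,\Delta_e)$ such that $\mathcal A_e$ is mortal if and only if $\varphi_e$ is total.
\end{proposition}

The difficulty is that mortality concerns \emph{all} configurations. A machine that computes $\varphi_e$ may run forever from a configuration that occurs in no honest computation, even when $\varphi_e$ is total. The remedy is to run the machine on a time budget, and to restart it from a clean initial configuration with a larger budget whenever the budget is spent. An arbitrary start then turns, after two restarts, into an honest computation on some input.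

\begin{proof}
A \emph{register machine} has registers $c_1,\dots,c_r$ with values in $\mathbb N$ and finitely many states, one of them initial and some halting. Each non-halting state carries an instruction ``increment $c$ and go to state $j$'' or ``if $c>0$, decrement $c$ and go to $j$, else go to $j'$''. By Minsky's theorem there is a register machine $\mathcal U$, with $r\ge2$, which, started with $c_1=n$, $c_2=e$ and the other registers $0$, halts if and only if $\varphi_e(n)$ is defined.

\emph{The program.} Consider registers $c_1,\dots,c_r,X,X',B,B',Y$ with values in $\mathbb N$. Here $X$ keeps the input, $B$ keeps the budget, $Y$ is the working copy of the budget, and $X',B'$ are used for copying.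
\begin{enumerate}
\item[1.] For $j=1,\dots,r$: while $c_j>0$, subtract $1$ from $c_j$.
\item[2.] While $X>0$, subtract $1$ from $X$ and add $1$ to $c_1$ and to $X'$.
\item[3.] While $X'>0$, subtract $1$ from $X'$ and add $1$ to $X$.
\item[4.] While $B>0$, subtract $1$ from $B$ and add $1$ to $Y$ and to $B'$.
\item[5.] While $B'>0$, subtract $1$ from $B'$ and add $1$ to $B$.
\item[6.] Add $1$ to $B$ and $e$ to $c_2$, and go to the label of the initial state of $\mathcal U$.
\item[7.] At the label of a state $s$ of $\mathcal U$: if $s$ is halting, stop. Otherwise, if $Y=0$, go to line 1; if $Y>0$, subtract $1$ from $Y$, execute the instruction of $s$ and go to the label of the next state.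
\end{enumerate}
Let $k'=r+5$ be the number of registers. We write the program with labeled instructions of three kinds: $\mathrm{ADD}(v,j)$ (add $v\in\mathbb N^{k'}$ and go to label $j$), $\mathrm{DEC}(c,j,j')$ (if $c>0$, decrement $c$ and go to $j$, else go to $j'$) and $\mathrm{STOP}$. A loop ``while $c>0$, subtract $1$ from $c$ and add $v$'' uses two labels, $\ell\colon\mathrm{DEC}(c,\ell',\text{next})$ and $\ell'\colon\mathrm{ADD}(v,\ell)$. Line 6 is a single $\mathrm{ADD}$. A non-halting state $s$ uses two labels, $s\colon\mathrm{DEC}(Y,s',\text{line }1)$ and $s'$, which carries the instruction of $s$.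

\emph{The program stops from every start if and only if $\varphi_e$ is total.} Call a jump from line 7 to line 1 a \emph{restart}; at a restart $Y=0$. Start at any label with any register values, and suppose that the run never stops. Each loop in lines 1--5 terminates, since it decrements one register and adds only to others. In line 7, $Y$ never increases and drops at every second instruction. So there are infinitely many restarts. After the first restart, lines 1--6 are executed in full and leave $X'=B'=0$, and line 7 does not touch $X,X',B,B'$. Let $x$ and $B_0$ be the values of $X$ and $B$ at the second restart. By induction on $n$, at restart number $n+2$ we have $X'=B'=Y=0$, $X=x$ and $B=B_0+n$; then lines 1--6 produce $(c_1,\dots,c_r)=(x,e,0,\dots,0)$ and $Y=B_0+n$, and line 7 simulates $\mathcal U$ from its initial state for $B_0+n$ steps or until it halts. If $\varphi_e(x)$ were defined, the program would stop once $B_0+n$ reaches the running time of $\mathcal U$. So $\varphi_e$ is not total. Conversely, if $\varphi_e(x)$ is undefined, start at line 1 with $X=x$ and all other registers $0$. Every pass through line 7 simulates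 $\mathcal U$ on $(x,e,0,\dots,0)$, so the program never stops.

\emph{The walker.} A walker tests $m_c\ge0$ rather than $m_c>0$, so it decrements first, tests, and undoes the decrement if the result is negative. Take $k'$ counters; the states are the labels $s$ and one new state $s^\circ$ for each label $s$ carrying a $\mathrm{DEC}$. Let $\mathbf 1_c$ be the unit vector of register $c$.
\begin{itemize}
\item At a label $s$ the value of $\Delta$ is $\bot$ if some sign is $0$. Otherwise $\mathrm{ADD}(v,j)$ gives $(j,v)$, $\mathrm{STOP}$ gives $\bot$, and $\mathrm{DEC}(c,j,j')$ gives $(s^\circ,-\mathbf 1_c)$.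
\item At $s^\circ$, where $s$ carries $\mathrm{DEC}(c,j,j')$, the value is $\bot$ if a sign other than $\sigma_c$ is $0$. Otherwise it is $(j,0)$ if $\sigma_c=1$ and $(j',\mathbf 1_c)$ if $\sigma_c=0$.
\end{itemize}
From a label with all counters nonnegative the walker simulates the program: a $\mathrm{DEC}$ with $m_c>0$ leads in two steps to $j$ with $m_c$ lowered by $1$, and with $m_c=0$ it leads through $m_c=-1$ to $j'$ with $m_c=0$. At a label with a negative counter the walker dies. At $s^\circ$ it dies, or steps to a label with all counters nonnegative (if $m_c\ge-1$), or steps to a label with a negative counter and then dies (if $m_c<-1$). So this walker is mortal if and only if $\varphi_e$ is total.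

\emph{Parity and clock.} Replace each state $i$ by two states $(i,\iota)$, $\iota\in\{0,1\}$, and add a last counter. The new value of $\Delta$ is $\bot$ if the last sign is $0$ or the old value is $\bot$, and an old value $(j,v)$ becomes $((j,1-\iota),(v,1))$ at the state $(i,\iota)$. The new walker $\mathcal A_e$ is clocked. A configuration with negative clock dies, and one with nonnegative clock follows the old walker, so $\mathcal A_e$ is mortal if and only if the old walker is. The set of states and $k=k'+1$ do not depend on $e$; only the vector added in line 6 does.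
\end{proof}

\section{The group of a walker}\label{sec:group}

Let $\mathcal A=(I,k,\Delta)$ be a walker. We define a datum whose group $\Gamma_{\mathcal A}$ has three layers: a metabelian quotient $Q$ that shifts and tests the counters, an abelian section containing the modules of Section~\ref{sec:toy}, and a central subgroup in which the pairing takes its values.

\subsection{The acting group}\label{ss:Q}
Fix distinct primes $q_1,\dots,q_k$ different from $3$ and, by Dirichlet's theorem on primes in arithmetic progressions, a prime $p\equiv1\pmod{3q_1\cdots q_k}$. Let $F=\mathbb Z/p\mathbb Z$. Its multiplicative group is cyclic of order $p-1$, so it contains elements $\zeta_l$ of order $q_l$ and an element of order $3$. Let $\omega$ be an integer with $1<\omega<p$ of multiplicative order $3$ modulo $p$, and let $\omega'$ be an integer with $\omega\omega'\equiv1\pmod p$. We use a prime field because scalars must be expressed by powers in a group.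

Put $Q=Q_1\times\dots\times Q_k\times K$. Here $Q_l=\mathbb Z/q_l\wr\mathbb Z=\langle a_l,t_l\rangle$ handles the $l$-th counter. With $a_{l,n}=t_l^na_lt_l^{-n}$, it has the presentation with relators $a_l^{q_l}$ and $[a_l,a_{l,n}]$, $n\in\mathbb Z$. Its derived subgroup is
\[
Q_l'=\Big\{\prod_na_{l,n}^{r_n}:\ \sum_nr_n\equiv0\pmod{q_l}\Big\},
\]
because the right side is the kernel of a homomorphism onto $\mathbb Z/q_l\times\mathbb Z$ and is generated by the conjugates $a_{l,n}^{-1}a_{l,n-1}$ of the commutator
\[
z_l=[a_l,t_l]=a_{l,0}^{-1}a_{l,-1}.
\]
The last factor is the Heisenberg group modulo $3$,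
\[
K=\langle u_1,u_2\mid u_1^3,\ u_2^3,\ [h,u_1],\ [h,u_2]\rangle,\qquad h=[u_1,u_2].
\]
As $h$ is central, $h^3=[u_1^3,u_2]=1$ and $K'=\langle h\rangle$, so $|K|\le27$; the unitriangular $3\times3$ matrices over $\mathbb Z/3$ form a quotient of order $27$, so $|K|=27$ and $h$ has order $3$. The purpose of $K$ is to supply an element $h$ that is central in $Q$, is a commutator, and can act on three parts of a module by the three different scalars $\omega,\omega^{-1},1$.

Let $L=\bigoplus_{l,n}\langle a_{l,n}\rangle$, $T=\langle t_1,\dots,t_k\rangle\cong\mathbb Z^k$ and $t^v=\prod_lt_l^{v_l}$. Then $Q=LTK$, the subgroup $T$ normalizes $L$, and $K$ commutes with $L$ and $T$. The group $Q'=Q_1'\times\dots\times Q'_k\times\langle h\rangle$ is abelian, and its factors have the pairwise coprime exponents $q_1,\dots,q_k,3$. This lets an identity select one factor. By the Chinese remainder theorem choose positive integers $N_0,\dots,N_k$ such that $N_0\equiv1\pmod 3$ and $q_l\mid N_0$ for all $l$, while for $1\le l\le k$, $N_l\equiv1\pmod{q_l}$ and $N_l$ is divisible by $3$ and by all $q_{l'}$ with $l'\neq l$. Then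
\begin{equation}\label{eq:powers}
[x,y]^{N_0}\in\langle h\rangle,\quad[x,y]^{N_l}\in Q_l'\quad(x,y\in Q),\qquad h^{N_0}=h,\quad z_l^{N_l}=z_l .
\end{equation}

The presentation of $Q_l$ above has infinitely many relators. Among metabelian groups, finitely many suffice. Consider the following relators of $Q$.
\begin{itemize}
\item[(R1)] $a_l^{q_l}$, $[a_l,a_l^{t_l}]$, $u_1^3$, $u_2^3$, $[h,u_1]$, $[h,u_2]$, and all commutators of two generators from different blocks $\{a_1,t_1\},\dots,\{a_k,t_k\},\{u_1,u_2\}$.
\end{itemize}

\begin{lemma}\label{lem:metab}
A metabelian group generated by elements $a_l,t_l,u_1,u_2$ satisfying \textup{(R1)} is a quotient of $Q$, by the map that matches the generators.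
\end{lemma}

\begin{proof}
Fix $l$, write $a=a_l$, $t=t_l$, and let $A=\langle a,t\rangle$. The subgroup $A'$ is the normal closure in $A$ of $c=[a,t]=a^{-1}a^t$, and $c$ commutes with $a$ by (R1). Since $A'$ is abelian, the conjugation action of $A$ on $A'$ factors through the abelian group $A/A'$. So $(c^g)^a=(c^a)^g=c^g$ for $g\in A$, and $a$ centralizes $A'$. As $a^{t^n}=a[a,t^n]\in aA'$, we get $[a,a^{t^n}]=1$ for all $n\in\mathbb Z$, and $A$ is a quotient of $Q_l$. The subgroup $\langle u_1,u_2\rangle$ is a quotient of $K$, and the blocks commute.
\end{proof}

\subsection{The group algebra of $L$ as an algebra of functions}\label{ss:functions}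
Let $X=\prod_l\{0,\dots,q_l-1\}^{\mathbb Z}$, a compact space with points $s=(s_{l,n})$. Send $a_{l,n}$ to the function $s\mapsto\zeta_l^{s_{l,n}}$. This defines an isomorphism of algebras $F[L]\cong C(X)$. Indeed, the polynomial $x^{q_l}-1$ has the $q_l$ distinct roots $\zeta_l^{j}$ in $F$, so $F[\langle a_{l,n}\rangle]$ maps isomorphically onto the functions of the coordinate $s_{l,n}$. Taking tensor products, the group algebra of the subgroup generated by finitely many $a_{l,n}$ maps isomorphically onto the functions of the corresponding coordinates. Finally, by compactness every locally constant function on $X$ depends on finitely many coordinates. We identify $F[L]$ with $C(X)$. If $\tau^v$ is the shift $(\tau^vs)_{l,n}=s_{l,n+v_l}$, then $t^vft^{-v}=f\circ\tau^v$ for $f\in F[L]$, because this holds for $f=a_{l,n}$.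

For $0\le j<q_l$ the element
\[
\epsilon_{l,j}=\frac1{q_l}\sum_{r=0}^{q_l-1}\zeta_l^{-jr}a_l^r
\]
takes at $s$ the value $q_l^{-1}\sum_r\zeta_l^{(s_{l,0}-j)r}$, so it is the indicator of $\{s_{l,0}=j\}$. Put
\[
\epsilon_\sigma=\prod_l\epsilon_{l,\sigma_l}\ \ (\sigma\in\{0,1\}^k),\qquad
\mathrm{bad}_l=\sum_{j\ge2}\epsilon_{l,j}+\epsilon_{l,1}\,t_l\epsilon_{l,0}t_l^{-1},\qquad
\theta=\prod_l(z_l-1).
\]
These are explicit elements of $F[L]$. The element $\mathrm{bad}_{l,n}=t_l^n\,\mathrm{bad}_l\,t_l^{-n}$ is the indicator of the set where $s_{l,n}\ge2$ or $(s_{l,n},s_{l,n+1})=(1,0)$.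

Counter values are stored as step sequences. For $x\in\overline{\mathbb Z}^k$ define $\hat x\in X$ by $\hat x_{l,n}=1$ if $x_l+n\ge0$ and $\hat x_{l,n}=0$ otherwise. Thus $x_l=+\infty$ and $x_l=-\infty$ give the constant sequences $1$ and $0$, and $\hat x_{l,0}=\operatorname{sg}(x)_l$. For $f\in F[L]$ put $(\operatorname{res}f)(x)=f(\hat x)$. Each coordinate $\hat x_{l,n}$ is the indicator of the clopen set $\{x_l\ge-n\}$, so $\operatorname{res}$ is an algebra homomorphism $F[L]\to C(\overline{\mathbb Z}^k)$.

\begin{lemma}\label{lem:res}
\begin{enumerate}
\item[(a)] $\operatorname{res}(t^vft^{-v})=t^v(\operatorname{res}f)$, and $\operatorname{res}\epsilon_\sigma$ is the function $\epsilon_\sigma$ of Section~\ref{sec:walkers}.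
\item[(b)] The map $\operatorname{res}$ is surjective, and its kernel is the ideal generated by the $\mathrm{bad}_{l,n}$.
\item[(c)] If $\lambda_l\in Q_l'$ for $1\le l\le k$ and $f\in F[L]$, then $\operatorname{res}\big(f\prod_l(\lambda_l-1)\big)$ is a finite linear combination of the $\chi_m$, $m\in\mathbb Z^k$.
\item[(d)] $\operatorname{res}\theta=\mu\chi_0$ with $\mu=\prod_l(\zeta_l^{-1}-1)\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\tau^v\hat x=\widehat{x+v}$, since both have entry $1$ at $(l,n)$ exactly when $x_l+n+v_l\ge0$. The second claim is $\hat x_{l,0}=\operatorname{sg}(x)_l$.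

(b) The indicator of $\{x_l\ge n\}$ is $\operatorname{res}(t_l^{-n}\epsilon_{l,1}t_l^n)$. By Lemma~\ref{lem:trunc}, every locally constant function is a linear combination of indicators of products of points and rays, hence a polynomial in these indicators. So $\operatorname{res}$ is onto. All $\mathrm{bad}_{l,n}$ vanish at $s$ if and only if each component of $s$ is a nondecreasing $\{0,1\}$-sequence, that is, if and only if $s=\hat x$ for some $x$. So the $\mathrm{bad}_{l,n}$ lie in the kernel. Conversely, if $\operatorname{res}f=0$, the compact set $\{f\ne0\}$ is covered by the open sets $\{\mathrm{bad}_{l,n}=1\}$, hence by finitely many of them. The product of $1-\mathrm{bad}_{l,n}$ over these finitely many indices vanishes where $f\neq0$, so $f=f\cdot\big(1-\prod(1-\mathrm{bad}_{l,n})\big)$ lies in the ideal.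

(c) Write $\lambda_l=\prod_na_{l,n}^{r_n}$ with $\sum r_n\equiv0\pmod{q_l}$. At a point whose $l$-th component is the constant sequence $j$, its value is $\zeta_l^{j\sum r_n}=1$. So the function in question vanishes at every $x$ with an infinite coordinate, and Lemma~\ref{lem:trunc} applies.

(d) The value of $z_l$ at $\hat x$ is $\zeta_l^{\hat x_{l,-1}-\hat x_{l,0}}$. It differs from $1$ only if $\hat x_{l,-1}=0$ and $\hat x_{l,0}=1$, that is, $x_l=0$, and then it is $\zeta_l^{-1}$.
\end{proof}

Part (c) is the reason for taking distinct primes. A word $[y,y']^N$ cannot otherwise be steered into a prescribed factor $Q_l'$, and for $k\ge2$ a product such as $(z_1-1)^k$ does not vanish at $(0,+\infty,\dots,+\infty)$.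

\subsection{Relations and identities}\label{ss:data}
The alphabet is
\[
S=\{a_l,t_l:1\le l\le k\}\cup\{u_1,u_2,d\}\cup\{b_i:i\in I\}.
\]
For $\rho=\sum_gc_gg\in F[Q]$, fix integers $0\le c_g<p$ representing the coefficients, words in the letters $a_l,t_l,u_1,u_2$ representing the elements $g$, and an order of the summands, and define the words
\[
b^{[\rho]}=\prod_gg^{-1}b^{c_g}g,\qquad{}^{[\rho]}d=\prod_gg\,d^{c_g}g^{-1}.
\]
They express a right action on $b$ and a left action on $d$. The finite set $R_{\mathcal A}$ consists of (R1) and the following relations.
\begin{itemize}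
\item[(R2)] $b_i^p=1$, $d^p=1$, $h^{-1}b_ih=b_i^\omega$, $h^{-1}dh=d^{\omega'}$.
\item[(R3)] $b_i^{[\epsilon_\sigma]}=b_j^{[t^{-v}\epsilon_\sigma]}$ if $\Delta(i,\sigma)=(j,v)$, and $b_i^{[\epsilon_\sigma]}=1$ if $\Delta(i,\sigma)=\bot$.
\item[(R4)] $[t_l,d]=1$ and ${}^{[\mathrm{bad}_l]}d=1$ for all $l$.
\end{itemize}
Relations (R3) and (R4) generalize the relations on $b$ and $d$ in Section~\ref{sec:toy}. Let $\gamma(x_1,\dots,x_4)=[[x_1,x_2],[x_3,x_4]]$, and write $\gamma=\gamma(x_1,\dots,x_4)$, $\gamma'=\gamma(x_5,\dots,x_8)$. The identities are
\[
W=[[\gamma,\gamma'],x_9],\qquad w=\big[[\gamma,\nu,\lambda_1,\dots,\lambda_k],[\gamma',\nu']\big],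
\]
where $\nu=[y,y']^{N_0}$, $\nu'=[y'',y''']^{N_0}$, $\lambda_l=[y_l,y_l']^{N_l}$, and all variables are distinct. Let $\Gamma_{\mathcal A}$ be the group defined by $(S,R_{\mathcal A},\{W\})$.

The identity $W$ creates the three layers. In $w$, the words $\gamma,\gamma'$ place the two arguments of the outer commutator in the middle layer; $\nu,\nu'$ remove a part of that layer which the relations do not control; and the $\lambda_l$ remove infinite counter values.

\begin{proposition}\label{prop:lawnull}
For every walker $\mathcal A$, the group $\Gamma_{\mathcal A}$ satisfies $w$ if and only if every configuration of $\mathcal A$ is null.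
\end{proposition}

The two directions are proved in Sections~\ref{sec:upper} and~\ref{sec:matrix}. With Proposition~\ref{prop:null} we obtain the link between groups and machines.

\begin{theorem}\label{thm:clocked}
For a clocked walker $\mathcal A$, the group $\Gamma_{\mathcal A}$ satisfies $w$ if and only if $\mathcal A$ is mortal.
\end{theorem}

The hypothesis is needed only to pass from $w$ to mortality, and there it cannot be omitted: in Example~\ref{ex:notclocked}(a) every configuration is null (those with $m<0$ die), so the group satisfies $w$, but the walker is not mortal.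

\section{The commutator pairing}\label{sec:pairing}

This section translates $w$ into a statement about a bi-additive map.

In any group $G$ the values of $\gamma$ generate $G''$. Indeed, they generate a normal subgroup $V\le G''$, since a conjugate of a value is a value; and in $G/V$ any two commutators commute, so $(G/V)''=1$.

Let $G$ satisfy $W$. Then the values of $\gamma$ commute modulo the center $Z(G)$, so the image of $G''$ in $G/Z(G)$ is abelian, and \emph{$G'''$ is central in $G$}. Let $E=G''/G'''$, and write $E$ and $G'''$ additively. Conjugation makes $E$ a right $\mathbb Z[G]$-module on which $G''$ acts trivially. For $g,g'\in G''$ with classes $\xi,\xi'\in E$ put $\langle\xi,\xi'\rangle=[g,g']\in G'''$. This depends only on the classes because $G'''$ is central. The formula $[g_1g_2,g']=[g_1,g']^{g_2}[g_2,g']$ and centrality give additivity in $\xi$, and $[g',g]=[g,g']^{-1}$ gives antisymmetry, hence additivity in $\xi'$. Finally $[g^x,g'^x]=[g,g']^x=[g,g']$, so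
\begin{equation}\label{eq:inv}
\langle\xi x,\xi'x\rangle=\langle\xi,\xi'\rangle\qquad(x\in G).
\end{equation}

\begin{lemma}\label{lem:criterion}
Let $G$ satisfy $W$. For $g,g'\in G''$ with classes $\xi,\xi'$ and any $\nu,\nu',\lambda_1,\dots,\lambda_k\in G$,
\begin{equation}\label{eq:value}
\big[[g,\nu,\lambda_1,\dots,\lambda_k],[g',\nu']\big]=\big\langle\xi(\nu-1)(\lambda_1-1)\cdots(\lambda_k-1),\ \xi'(\nu'-1)\big\rangle .
\end{equation}
The group $G$ satisfies $w$ if and only if \eqref{eq:value} is trivial for all $g,g'\in G''$ and all values in $G$ of the words $\nu,\nu',\lambda_1,\dots,\lambda_k$.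
\end{lemma}

\begin{proof}
For $g\in G''$ and $x\in G$, the element $[g,x]=g^{-1}g^x$ lies in $G''$ and has class $\xi(x-1)$. Iterating gives \eqref{eq:value}. Since the variables of $w$ are distinct, the values of $w$ are the elements \eqref{eq:value} in which $g,g'$ are values of $\gamma$ and $\nu,\nu',\lambda_l$ are values of the corresponding words, all chosen independently. The right side is additive in $\xi$ and in $\xi'$, and the classes of values of $\gamma$ generate $E$.
\end{proof}

\begin{lemma}\label{lem:second}
In any group $G$ with elements $u_1,u_2,b_i,d$ satisfying \textup{(R2)}, the elements $b_i$ and $d$ lie in $G''$.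
\end{lemma}

\begin{proof}
We have $[b_i,h]=b_i^{\omega-1}$, $b_i^p=1$ and $p\nmid\omega-1$, so $b_i$ is a power of $[b_i,h]$. Hence $b_i\in G'$. Since $h=[u_1,u_2]\in G'$, this gives $[b_i,h]\in G''$ and $b_i\in G''$. The argument for $d$ uses $[d,h]=d^{\omega'-1}$ and $p\nmid\omega'-1$.
\end{proof}

\section{If all configurations are null, the identity holds}\label{sec:upper}

Let $G=\Gamma_{\mathcal A}$. We show that every value of $w$ is a sum of elements attached to configurations, and that these elements depend only on classes in $H_{\mathcal A}$.

\subsection*{Step 1: the top layer is $Q$}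
By Lemma~\ref{lem:second}, $G/G''$ is generated by the images of $a_l,t_l,u_1,u_2$, so Lemma~\ref{lem:metab} gives a surjection $Q\to G/G''$. Conversely, sending $b_i$ and $d$ to $1$ defines a homomorphism $G\to Q$, because all relations of $R_{\mathcal A}$ then hold and the metabelian group $Q$ satisfies $W$; it factors through $G/G''$. The two maps are mutually inverse on generators. So $G/G''\cong Q$, and $E=G''/G'''$ is a right $\mathbb Z[Q]$-module. Let $\bar b_i,\bar d\in E$ be the classes of $b_i,d$.

\subsection*{Step 2: three parts of the middle layer}
Let $\tilde Q=\langle a_l,t_l,u_1,u_2\rangle\le G$. It maps onto $Q$, but nothing in the datum makes it metabelian, and we have no description of $\tilde Q''$. The element $h$ lets us ignore it. Let $U\le G''$ be the normal closure of the $b_i$ and $d$. Then $G=U\tilde Q$, so $G''/U=(G/U)''=\tilde Q''U/U$ and $G''=U\tilde Q''$. Therefore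
\[
E=E_1+E_2+E_0,\qquad E_1=\sum_i\bar b_i\,\mathbb Z[Q],\qquad E_2=\bar d\,\mathbb Z[Q],
\]
where $E_0$ is the image of $\tilde Q''$. By (R2), $p$ kills $E_1$ and $E_2$, so they are $F[Q]$-modules, and the pairing restricted to $E_1+E_2$ is $F$-bilinear with values in the $p$-torsion of $G'''$. As $h$ is central in $Q$, (R2) gives $\bar b_igh=\bar b_ihg=\omega\bar b_ig$ for $g\in Q$; so $h$ acts as $\omega$ on $E_1$ and, by the same computation, as $\omega^{-1}$ on $E_2$. By (R1), $h$ commutes with all generators of $\tilde Q$, so it acts trivially on $E_0$.

For $\xi,\xi'\in E_1$, \eqref{eq:inv} gives $\langle\xi,\xi'\rangle=\langle\xi h,\xi'h\rangle=\omega^2\langle\xi,\xi'\rangle$, and for $\xi,\xi'\in E_2$ it gives the factor $\omega^{-2}$. Since $\omega^2\ne1$ in $F$,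
\begin{equation}\label{eq:isotropic}
\langle E_1,E_1\rangle=0=\langle E_2,E_2\rangle .
\end{equation}
This is why $h$ has order $3$ and not $2$.

From now on regard $E_2$ as a \emph{left} $F[Q]$-module by $g\eta:=\eta g^{-1}$ for $g\in Q$. Then $E_2=F[Q]\bar d$, and \eqref{eq:inv} says that the pairing is balanced:
\begin{equation}\label{eq:balanced}
\langle\xi\rho,\eta\rangle=\langle\xi,\rho\eta\rangle\qquad(\xi\in E_1,\ \eta\in E_2,\ \rho\in F[Q]).
\end{equation}
The classes of $b_i^{[\rho]}$ and ${}^{[\rho]}d$ are $\bar b_i\rho$ and $\rho\bar d$, whatever words and order were chosen. So (R3) and (R4) give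
\begin{equation}\label{eq:modrel}
\bar b_i\epsilon_\sigma=\begin{cases}\bar b_jt^{-v}\epsilon_\sigma&\text{if }\Delta(i,\sigma)=(j,v),\\0&\text{if }\Delta(i,\sigma)=\bot,\end{cases}\qquad t_l\bar d=\bar d,\qquad\mathrm{bad}_l\,\bar d=0 .
\end{equation}

\subsection*{Step 3: functions on $\overline{\mathbb Z}^k$ act on $\bar d$}
We have $\mathrm{bad}_{l,n}\bar d=t_l^n\,\mathrm{bad}_l\,t_l^{-n}\bar d=t_l^n\,\mathrm{bad}_l\,\bar d=0$. As $F[L]$ is commutative, Lemma~\ref{lem:res}(b) shows that the kernel of $\operatorname{res}$ kills $\bar d$. So for $f\in C(\overline{\mathbb Z}^k)$ we may define $f\bar d=\tilde f\bar d$, where $\tilde f\in F[L]$ is any element with $\operatorname{res}\tilde f=f$. This is linear in $f$, and by Lemma~\ref{lem:res}(a) and $t^v\bar d=\bar d$,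
\begin{equation}\label{eq:fd}
\epsilon_\sigma(f\bar d)=(\epsilon_\sigma f)\bar d,\qquad t^v(f\bar d)=t^v\tilde ft^{-v}\bar d=(t^vf)\bar d .
\end{equation}
For $\kappa\in K$ define a linear map $\Psi_\kappa$ from $C(I\times\overline{\mathbb Z}^k)$ to the $p$-torsion of $G'''$ by
\[
\Psi_\kappa(f)=\sum_{i\in I}\langle\bar b_i,\kappa f_i\bar d\rangle .
\]

\subsection*{Step 4: $\Psi_\kappa$ factors through $H_{\mathcal A}$}
Since $f_i=\sum_\sigma\epsilon_\sigma f_i$ and $\kappa$ commutes with $\epsilon_\sigma$, we have $\Psi_\kappa(f)=\sum_{i,\sigma}\langle\bar b_i\epsilon_\sigma,\kappa f_i\bar d\rangle$ by \eqref{eq:fd} and \eqref{eq:balanced}. By \eqref{eq:modrel}, the term $(i,\sigma)$ vanishes if $\Delta(i,\sigma)=\bot$, and if $\Delta(i,\sigma)=(j,v)$ it equals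
\[
\langle\bar b_jt^{-v}\epsilon_\sigma,\kappa f_i\bar d\rangle=\langle\bar b_j,\kappa\,t^{-v}\epsilon_\sigma(f_i\bar d)\rangle=\big\langle\bar b_j,\kappa\,\big(t^{-v}(\epsilon_\sigma f_i)\big)\bar d\big\rangle=\Psi_\kappa\big(\chi_j\otimes t^{-v}(\epsilon_\sigma f_i)\big).
\]
Summing and comparing with \eqref{eq:T}, we get $\Psi_\kappa(f)=\Psi_\kappa(\mathcal Tf)$. Hence $\Psi_\kappa(\chi_C)=0$ for every null configuration $C$.

\subsection*{Step 5: the values of $w$}
Consider \eqref{eq:value} with $\nu,\nu',\lambda_l$ values of the corresponding words. By \eqref{eq:powers}, the images in $Q$ of $\nu$ and $\nu'$ are powers $h^s$ and $h^{s'}$, and the image of $\lambda_l$, again written $\lambda_l$, lies in $Q_l'$. Write $\xi=\xi_1+\xi_2+\xi_0$ and $\xi'=\xi'_1+\xi'_2+\xi'_0$ according to Step 2. Then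
\[
\xi(\nu-1)=(\omega^s-1)\xi_1+(\omega^{-s}-1)\xi_2,\qquad\xi'(\nu'-1)=(\omega^{s'}-1)\xi'_1+(\omega^{-s'}-1)\xi'_2 ,
\]
and the uncontrolled parts $\xi_0,\xi_0'$ have disappeared. Put $\Lambda=\prod_l(\lambda_l-1)$ and $\Lambda^*=\prod_l(\lambda_l^{-1}-1)$; the right action of $\Lambda$ on $E_2$ is the left action of $\Lambda^*$. By \eqref{eq:isotropic}, \eqref{eq:balanced} and antisymmetry, the element \eqref{eq:value} equals
\[
(\omega^s-1)(\omega^{-s'}-1)\langle\xi_1,\Lambda\xi_2'\rangle-(\omega^{-s}-1)(\omega^{s'}-1)\langle\xi_1',\Lambda^*\xi_2\rangle .
\]
Both $\Lambda$ and $\Lambda^*$ are products $\prod_l(\lambda_l-1)$ with $\lambda_l\in Q_l'$. By bilinearity it suffices to treat the elements $\langle\bar b_ig,\Lambda g'\bar d\rangle=\langle\bar b_i,g\Lambda g'\bar d\rangle$ with $i\in I$, $g,g'\in Q$ and $\Lambda$ such a product. Write $g=\kappa yt^n$ and $g'=\kappa'y't^{n'}$ with $\kappa,\kappa'\in K$, $y,y'\in L$, $n,n'\in\mathbb Z^k$. As $K$ commutes with $L$ and $T$, and $T$ fixes $\bar d$,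
\[
g\Lambda g'\bar d=\kappa\kappa'\phi\,\bar d,\qquad\phi=y\,(t^ny't^{-n})\prod_l(t^n\lambda_lt^{-n}-1)\in F[L].
\]
Since $t^n\lambda_lt^{-n}\in Q_l'$, Lemma~\ref{lem:res}(c) gives $\operatorname{res}\phi=\sum_m\phi_m\chi_m$, a finite sum over $m\in\mathbb Z^k$. Hence
\[
\langle\bar b_i,g\Lambda g'\bar d\rangle=\sum_m\phi_m\,\Psi_{\kappa\kappa'}(\chi_{(i,m)}).
\]
If all configurations are null, this is $0$ by Step 4, and $G$ satisfies $w$ by Lemma~\ref{lem:criterion}. This proves one direction of Proposition~\ref{prop:lawnull}.

\section{A matrix group that detects a configuration that is not null}\label{sec:matrix}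

To show that $w$ fails we need a concrete image of $\Gamma_{\mathcal A}$ in which the pairing can be computed. We take a natural model $M_2$ for the module of $d$, the universal module $M_1$ for the $b_i$, and the universal balanced pairing between them, which is the tensor product.

\subsection*{The modules}
Let $P=F[K]/F[K](h-\omega)$, and let $\pi_0$ be the image of $1$. The algebra $F[K]$ is free of rank $9$ over $F[\langle h\rangle]$, and $F[\langle h\rangle]/(h-\omega)\cong F$ because $\omega^3=1$. So $P$ is a left $F[K]$-module of dimension $9$, $\pi_0$ generates it and is therefore nonzero, and the central element $h$ acts on $P$ as $\omega$.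

Let $M_2=C(\overline{\mathbb Z}^k)\otimes_FP$. On the first factor let $f\in F[L]$ act by multiplication by $\operatorname{res}f$ and $t^v$ by $\psi\mapsto t^v\psi$; let $K$ act on the second factor. By Lemma~\ref{lem:res}(a), $t^v\big((\operatorname{res}f)\,t^{-v}\psi\big)=\operatorname{res}(t^vft^{-v})\,\psi$, so these actions of $L$ and $T$ define an action of the semidirect product $LT$. It commutes with the action of $K$, and $M_2$ is a left $F[Q]$-module on which $h$ acts as $\omega$. The element $d_0=1\otimes\pi_0$ satisfies
\begin{equation}\label{eq:d0}
t_ld_0=d_0,\qquad\mathrm{bad}_l\,d_0=0,\qquad hd_0=\omega d_0,\qquad t^{-m}\theta d_0=\mu\,\chi_m\otimes\pi_0,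
\end{equation}
by parts (b) and (d) of Lemma~\ref{lem:res}.

Let $M_1$ be the right $F[Q]$-module with generators $\beta_i$, $i\in I$, and relations $\beta_ih=\omega\beta_i$, and $\beta_i\epsilon_\sigma=\beta_jt^{-v}\epsilon_\sigma$ or $\beta_i\epsilon_\sigma=0$ according as $\Delta(i,\sigma)=(j,v)$ or $\bot$. As $h$ is central, it acts on $M_1$ as $\omega$. Put $D=M_1\otimes_{F[Q]}M_2$.

\begin{lemma}\label{lem:D}
There is an isomorphism $D\cong H_{\mathcal A}\otimes_FP$ that sends $\beta_i\otimes(\psi\otimes\pi)$ to $[\chi_i\otimes\psi]\otimes\pi$, where $[\,\cdot\,]$ denotes the class in $H_{\mathcal A}$.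
\end{lemma}

\begin{proof}
The tensor product is right exact. Applied to the presentation of $M_1$, this says that $D$ is the quotient of $M_2^I=C(I\times\overline{\mathbb Z}^k)\otimes P$ by the span $\mathcal R$ of the tuples $(r_i\eta)_{i\in I}$, where $\sum_i\beta_ir_i$ is a defining relator and $\eta\in M_2$; the element $\beta_i\otimes\eta$ is the class of $\eta$ placed at $i$. It is enough to take $\eta=\psi\otimes\pi$. The relators $\beta_i(h-\omega)$ contribute $0$, because $h$ acts on $M_2$ as $\omega$. The relator indexed by $(i,\sigma)$ contributes $\big(\chi_i\otimes\epsilon_\sigma\psi-\chi_j\otimes t^{-v}(\epsilon_\sigma\psi)\big)\otimes\pi$ if $\Delta(i,\sigma)=(j,v)$, and $(\chi_i\otimes\epsilon_\sigma\psi)\otimes\pi$ if $\Delta(i,\sigma)=\bot$. As the $\epsilon_\sigma$ are orthogonal idempotents, \eqref{eq:T} shows that in both cases this is $(1-\mathcal T)(\chi_i\otimes\epsilon_\sigma\psi)\otimes\pi$. The functions $\chi_i\otimes\epsilon_\sigma\psi$ span $C(I\times\overline{\mathbb Z}^k)$ because $\sum_\sigma\epsilon_\sigma=1$. So $\mathcal R$ is the image of $1-\mathcal T$ tensored with $P$.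
\end{proof}

\subsection*{The group}
Let $\hat G$ be the set of formal matrices
\[
(\alpha,g,\eta,\delta)=\begin{pmatrix}1&\alpha&\delta\\0&g&\eta\\0&0&1\end{pmatrix},\qquad g\in Q,\ \alpha\in M_1,\ \eta\in M_2,\ \delta\in D,
\]
with the matrix product
\[
(\alpha,g,\eta,\delta)(\alpha',g',\eta',\delta')=(\alpha'+\alpha g',\ gg',\ g\eta'+\eta,\ \delta'+\alpha\otimes\eta'+\delta).
\]
The product is associative. In a triple product both bracketings have the first three entries $\alpha''+\alpha'g''+\alpha g'g''$, $gg'g''$ and $gg'\eta''+g\eta'+\eta$. The last entry is $\delta+\delta'+\delta''+\alpha\otimes\eta'+\alpha'\otimes\eta''$ plus $\alpha g'\otimes\eta''$ in one bracketing and plus $\alpha\otimes g'\eta''$ in the other, and these agree in $M_1\otimes_{F[Q]}M_2$. The element $(0,1,0,0)$ is neutral, and $(\alpha,g,\eta,\delta)$ times $(-\alpha g^{-1},g^{-1},-g^{-1}\eta,-\delta+\alpha\otimes g^{-1}\eta)$ is $(0,1,0,0)$. So every element has a right inverse, and $\hat G$ is a group.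

Identify $g\in Q$ with $(0,g,0,0)$ and put $x_{12}(\alpha)=(\alpha,1,0,0)$, $x_{23}(\eta)=(0,1,\eta,0)$, $x_{13}(\delta)=(0,1,0,\delta)$. Each $x_{ij}$ turns sums into products. Multiplying by $x_{13}(\delta)$ on either side adds $\delta$ to the last entry, so $x_{13}(D)$ is central. From $g^{-1}x_{12}(\alpha)=(\alpha,g^{-1},0,0)$ and $g^{-1}x_{23}(\eta)=(0,g^{-1},g^{-1}\eta,0)$ we get
\begin{equation}\label{eq:conj}
g^{-1}x_{12}(\alpha)g=x_{12}(\alpha g),\qquad g^{-1}x_{23}(\eta)g=x_{23}(g^{-1}\eta),
\end{equation}
and hence $[x_{12}(\alpha),g]=x_{12}(\alpha(g-1))$ and $[x_{23}(\eta),g]=x_{23}((g^{-1}-1)\eta)$. From $x_{12}(\alpha)x_{23}(\eta)=(\alpha,1,\eta,\alpha\otimes\eta)$ and $x_{23}(\eta)x_{12}(\alpha)=(\alpha,1,\eta,0)$ we get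
\begin{equation}\label{eq:comm}
[x_{12}(\alpha),x_{23}(\eta)]=x_{13}(\alpha\otimes\eta).
\end{equation}

The group $\hat G$ satisfies $W$. Indeed, let $\hat U$ be the kernel of the projection $\hat G\to Q$. As $Q$ is metabelian, the values of $\gamma$ lie in $\hat U$. The map $(\alpha,1,\eta,\delta)\mapsto(\alpha,\eta)$ is a homomorphism from $\hat U$ to an abelian group with kernel $x_{13}(D)$, so the commutator of two elements of $\hat U$ is central in $\hat G$.

Send $a_l,t_l,u_1,u_2$ to the elements of $Q$ with the same names, $b_i$ to $x_{12}(\beta_i)$ and $d$ to $x_{23}(d_0)$. By \eqref{eq:conj}, $b_i^{[\rho]}\mapsto x_{12}(\beta_i\rho)$ and ${}^{[\rho]}d\mapsto x_{23}(\rho d_0)$. Relations (R1) hold in $Q$. Relations (R2) hold because $M_1,M_2$ are vector spaces over $F$, $\beta_ih=\omega\beta_i$ and $h^{-1}d_0=\omega^{-1}d_0=\omega'd_0$. Relations (R3) are relations of $M_1$, and (R4) follow from \eqref{eq:d0}. Since $\hat G$ satisfies $W$, we obtain a homomorphism $\Gamma_{\mathcal A}\to\hat G$. Let $\hat G_0$ be its image; it satisfies $W$.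

\subsection*{The identity $w$ fails}
Let $(i,m)$ be a configuration that is not null. By Lemma~\ref{lem:second}, the images of $b_i$ and $d$ lie in $\hat G_0''$. In \eqref{eq:value}, for the group $\hat G_0$, take
\[
g=t^mx_{12}(\beta_i)t^{-m}=x_{12}(\beta_it^{-m}),\qquad g'=x_{23}(d_0),\qquad\nu=\nu'=h,\qquad\lambda_l=z_l .
\]
By \eqref{eq:powers}, $h=[u_1,u_2]^{N_0}$ and $z_l=[a_l,t_l]^{N_l}$ are values of the required words. We have $[g,\nu,\lambda_1,\dots,\lambda_k]=x_{12}\big((\omega-1)\beta_it^{-m}\theta\big)$ and $[g',\nu']=x_{23}\big((\omega^{-1}-1)d_0\big)$. By \eqref{eq:comm} and \eqref{eq:d0}, their commutator is $x_{13}(\delta)$ with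
\[
\delta=(\omega-1)(\omega^{-1}-1)\,\beta_i\otimes t^{-m}\theta d_0=(\omega-1)(\omega^{-1}-1)\mu\ \beta_i\otimes(\chi_m\otimes\pi_0).
\]
Under the isomorphism of Lemma~\ref{lem:D}, $\delta$ is a nonzero scalar multiple of $[\chi_{(i,m)}]\otimes\pi_0$, which is nonzero because both factors are. By Lemma~\ref{lem:criterion}, $\hat G_0$ does not satisfy $w$, and so neither does $\Gamma_{\mathcal A}$. This completes the proofs of Proposition~\ref{prop:lawnull} and Theorem~\ref{thm:clocked}.

\begin{remark}\label{rem:lambda}
Theorem~\ref{thm:clocked} fails if the $\lambda_l$ are deleted from $w$. Let $k=2$, $I=\{i,j\}$, $\Delta(i,(1,1))=(j,(-1,1))$, $\Delta(j,(1,1))=(i,(-1,1))$, and let all other values be $\bot$. This clocked countdown is mortal. With $x=(+\infty,+\infty)$, formula \eqref{eq:T} gives $(\mathcal Tf)(i,x)=f(j,x)$ and $(\mathcal Tf)(j,x)=f(i,x)$, so the functional $f\mapsto f(i,x)+f(j,x)$ vanishes on the image of $1-\mathcal T$, and $[\chi_i\otimes1]\neq0$. Hence the image of $[[b_i,h],[d,h]]$ in $\hat G$, whose last entry is $(\omega-1)(\omega^{-1}-1)[\chi_i\otimes1]\otimes\pi_0$, is nontrivial, and the proof of Lemma~\ref{lem:criterion}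 shows that $[[\gamma,\nu],[\gamma',\nu']]$ is not an identity of $\Gamma_{\mathcal A}$.
\end{remark}

\section{Proofs of the main results}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal A_e=(I,k,\Delta_e)$ be the clocked walkers of Proposition~\ref{prop:tot}, and put $R_e=R_{\mathcal A_e}$. The alphabet $S$ and the words $W,w$ depend only on $I$, $k$ and the numbers fixed in Section~\ref{ss:Q}, not on $e$. The set $R_e$ is computable from $e$: only (R3) involves the walker, $\Delta_e$ is computable from $e$, and $t^{-v}\epsilon_\sigma$ is an explicit linear combination of the words $t^{-v}a_1^{r_1}\cdots a_k^{r_k}$ with $0\le r_l<q_l$.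

Let $R\subset\mathbb F_S$ be finite, and let $N\subseteq N'$ be the kernels of $(S,R,\{W\})$ and $(S,R,\{W,w\})$. Then $N=N'$ if and only if all values of $w$ in $\mathbb F_S$ lie in $N$, that is, if and only if $\mathbb F_S/N$ satisfies $w$. For $R=R_e$ this means that $\Gamma_{\mathcal A_e}$ satisfies $w$, which by Theorem~\ref{thm:clocked} and Proposition~\ref{prop:tot} is equivalent to $e\in\mathrm{TOT}$. An algorithm that semi-decides equality, run on these data, would halt exactly for $e\in\mathrm{TOT}$, and $\mathrm{TOT}$ is not r.e. Finally, Section~\ref{sec:pairing} shows that $G'''$ is central, hence abelian, in every group $G$ satisfying $W$, so $G$ is solvable of derived length at most $4$.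
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:complexity}]
\emph{Upper bounds.} Kernels of data can be listed uniformly in the data. The inclusion $N'\subseteq N$ holds if and only if for every $g\in\mathbb F_S$ and every stage $s$ there is a stage $s'$ such that, if $g$ is listed in $N'$ by stage $s$, then $g$ is listed in $N$ by stage $s'$. This is a $\Pi^0_2$ condition on the pair of data, so (c) is $\Pi^0_2$. Equality is the conjunction of two such inclusions, which has the same form, so (a) is $\Pi^0_2$. The two formulations of (b) are equivalent by the previous proof, and the second is a special case of (a).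

\emph{Hardness.} Theorem~\ref{thm:main} reduces the $\Pi^0_2$-complete set $\mathrm{TOT}$ to (a) and to (b). It also reduces $\mathrm{TOT}$ to (c): the kernels $N,N'$ of $(S,R_e,\{W\})$ and $(S,R_e,\{W,w\})$ satisfy $N\subseteq N'$, so the first group is a marked quotient of the second if and only if the two are equal.

Being $\Pi^0_2$-complete, equality is not $\Sigma^0_2$. Every r.e.\ set, and every complement of an r.e.\ set, is $\Sigma^0_2$ (add a dummy quantifier). So neither equality nor inequality is semi-decidable.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BPR}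
Laurent Bartholdi, Leon Pernak and Emmanuel Rauzy,
\emph{Groups with presentations in EDT0L},
arXiv:2402.01601 (2024).

\end{thebibliography}
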